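\title{Mathieu subspaces defined by constant terms of Laurent polynomials}

\begin{abstract}
Let $\mathcal A$ be a commutative algebra over a field $K$ of characteristic zero, let $V$ be a $K$-subspace of $\mathcal A$, and let $\widetilde V$ be the space of Laurent polynomials in $n$ variables over $\mathcal A$ whose constant term lies in $V$. It has been conjectured that $\widetilde V$ is a Mathieu subspace whenever $V$ is one. We give an explicit counterexample with $\mathcal A=K[t]$, and we show that the implication holds for all $V$ exactly when $\mathcal A$ is algebraic over $K$. The positive part rests on a linear strengthening of the Duistermaat--van der Kallen theorem: a linear relation among the constant terms of the $m$-th powers of several Laurent polynomials that holds for all $m\ge1$ also holds for $m=0$, once the polynomials whose Newton polytope misses the origin are discarded.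
\end{abstract}

\section{Introduction}

Throughout, $K$ is a field of characteristic zero, algebras are commutative with $1$, and $n\ge1$. For a ring $\mathcal R$ we write $\mathcal R[z^{-1},z]$ for the ring of Laurent polynomials in $z=(z_1,\dots,z_n)$. If $g=\sum_{\alpha\in\mathbb Z^n}g_\alpha z^\alpha$, then $\operatorname{ct}(g)=g_0$ is its \emph{constant term}, $\operatorname{supp}(g)=\{\alpha: g_\alpha\ne0\}$ is its support, and its \emph{Newton polytope} $\operatorname{Newt}(g)\subset\mathbb R^n$ is the convex hull of the support, with $\operatorname{Newt}(0)=\emptyset$.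

\begin{definition}\label{def:ms}
A $K$-subspace $M$ of a $K$-algebra $\mathcal B$ is a \emph{Mathieu subspace} (or \emph{Mathieu--Zhao space}) of $\mathcal B$ if for all $a,b\in\mathcal B$ with $a^m\in M$ for all $m\ge1$ there is an $N\ge1$ such that $ba^m\in M$ for all $m\ge N$.
\end{definition}

The definition asks $M$ to absorb multiplication as an ideal does, but only along the sequences of powers $a,a^2,a^3,\dots$ that lie in $M$, and only eventually. Every ideal is a Mathieu subspace. At the other extreme, a subspace that contains all powers of no nonzero element is a Mathieu subspace for a trivial reason. An idempotent has a constant sequence of powers, so the word ``eventually'' has no effect on it: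
\begin{equation}\label{eq:idem}
M \text{ a Mathieu subspace of }\mathcal B,\quad e=e^2\in M\quad\Longrightarrow\quad e\mathcal B\subset M .
\end{equation}

For a $K$-algebra $\mathcal A$ and a $K$-subspace $V\subset\mathcal A$ put
\[
\widetilde V=\{g\in\mathcal A[z^{-1},z]:\ \operatorname{ct}(g)\in V\}.
\]
The following conjecture is posed in \cite{Zhao}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $K$-algebra $\mathcal A$ and every $K$-subspace $V$ of $\mathcal A$, the space $\widetilde V$ is a Mathieu subspace of $\mathcal A[z^{-1},z]$ if (and only if) $V$ is a Mathieu subspace of $\mathcal A$.}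
\medskip

The ``only if'' part holds because $V=\widetilde V\cap\mathcal A$. For the ``if'' part the first case is $\mathcal A=K$, $V=0$. Suppose that $\operatorname{ct}(f^m)=0$ for all $m\ge1$. The Duistermaat--van der Kallen theorem, which is the case $r=1$ of Theorem~\ref{thm:linear} below, gives $0\notin\operatorname{Newt}(f)$. Then the supports of the powers $f^m$ move away from the origin, and $\operatorname{ct}(gf^m)=0$ for large $m$ (Lemma~\ref{lem:escape}). The same argument, applied over the fraction field of $\mathcal A/V$, proves the Conjecture whenever $V$ is a prime ideal of $\mathcal A$. Since Mathieu subspaces imitate ideals, one would guess that the statement persists.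

What the guess overlooks is that the hypothesis on $V$ concerns the sequences $(a^m)_{m\ge1}$, while the conclusion concerns the much larger family of sequences $(\operatorname{ct}(f^m))_{m\ge1}$. Whether the first family controls the second depends on $\mathcal A$. We call $\mathcal A$ \emph{algebraic over $K$} if each of its elements is a root of a nonzero polynomial over $K$.

\begin{theorem}\label{thm:counter}
Let $\mathcal A$ be a $K$-algebra containing an element $t$ transcendental over $K$, for example $\mathcal A=K[t]$. Then there is a Mathieu subspace $V$ of $\mathcal A$ such that $\widetilde V$ is not a Mathieu subspace of $\mathcal A[z^{-1},z]$.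
\end{theorem}

\begin{theorem}\label{thm:class}
For a $K$-algebra $\mathcal A$ and $n\ge1$ the following are equivalent:
\begin{itemize}
\item[(i)] for every Mathieu subspace $V$ of $\mathcal A$, the space $\widetilde V$ is a Mathieu subspace of $\mathcal A[z^{-1},z]$;
\item[(ii)] $\mathcal A$ is algebraic over $K$.
\end{itemize}
\end{theorem}

Thus the Conjecture is false for every $K$ and every $n\ge1$. Theorem~\ref{thm:counter}, which is also the implication (i)$\Rightarrow$(ii) of Theorem~\ref{thm:class}, is elementary and is proved in Section~\ref{sec:counter}. Sections~\ref{sec:linear} and~\ref{sec:ray} prove the linear strengthening of the Duistermaat--van der Kallen theorem by analytic continuation of a generating function. Section~\ref{sec:alg} deduces (ii)$\Rightarrow$(i); a $p$-adic argument there disposes of the nilpotent elements of $\mathcal A$.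

\section{A counterexample over $K[t]$}\label{sec:counter}

Let $t\in\mathcal A$ be transcendental over $K$, so that $K[t]\subset\mathcal A$ is a polynomial ring and degrees make sense. The plan is to fix one Laurent polynomial $f$ and to take for $V$ the smallest subspace for which all powers of $f$ lie in $\widetilde V$. Put
\[
f=z_1+t^2+t\,z_1^{-1}.
\]
A term in the expansion of $f^m$ is constant when $z_1$ and $tz_1^{-1}$ are chosen the same number $j$ of times. Its degree in $t$ is then $2(m-2j)+j=2m-3j$, and
\begin{equation}\label{eq:cm}
c_m:=\operatorname{ct}(f^m)=\sum_{0\le j\le m/2}\frac{m!}{j!\,j!\,(m-2j)!}\,t^{2m-3j}=t^{2m}+m(m-1)\,t^{2m-3}+\cdots .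
\end{equation}
For instance $c_1=t^2$, $c_2=t^4+2t$, $c_3=t^6+6t^3$, $c_4=t^8+12t^5+6t^2$. Let
\[
V=\operatorname{span}_K\{c_m:m\ge1\}\subset K[t]\subset\mathcal A .
\]
We show that $V$ cannot contain both a nonzero $p$ and its square. In the smallest case $p=at^2$, membership of $p^2=a^2t^4$ in $V$ forces $p^2=a^2c_2+bc_1=a^2t^4+bt^2+2a^2t$ for some $b$, hence $a=0$. In general the coefficient three places below the top plays the role of the coefficient of $t$.

\begin{lemma}\label{lem:top}
Let $p=\sum_{i=1}^da_ic_i\in V$ with $a_d\ne0$. Then $\deg p=2d$, and the coefficients of $t^{2d}$, $t^{2d-1}$, $t^{2d-3}$ in $p$ are $a_d$, $0$, $a_d\,d(d-1)$. (For $d=1$ the coefficient of $t^{-1}$ is read as $0$.)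
\end{lemma}

\begin{proof}
Each $c_i$ is monic of degree $2i$, which gives the degree and the leading coefficient. By \eqref{eq:cm}, $c_i$ involves only the exponents $2i-3j$ with $j\ge0$. Let $i\le d$. If $2i-3j=2d-1$, then $3j=2(i-d)+1$ is odd and at most $1$, which is impossible for $j\ge0$. If $2i-3j=2d-3$, then $3j=2(i-d)+3$ is odd and at most $3$, so $j=1$ and $i=d$; the coefficient of $t^{2d-3}$ in $c_d$ is $d(d-1)$.
\end{proof}

\begin{lemma}\label{lem:square}
If $p\in V$ and $p^2\in V$, then $p=0$.
\end{lemma}

\begin{proof}
Suppose $p\ne0$, write $p$ as in Lemma~\ref{lem:top}, and let $p_k$ be the coefficient of $t^k$ in $p$. The coefficient of $t^{4d-3}$ in $p^2$ is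
\[
2p_{2d}\,p_{2d-3}+2p_{2d-1}\,p_{2d-2}=2d(d-1)\,a_d^2 .
\]
On the other hand $p^2\in V$ has degree $2\cdot 2d$ and leading coefficient $a_d^2$, so by Lemma~\ref{lem:top}, with $2d$ in place of $d$, the same coefficient equals $2d(2d-1)\,a_d^2$. Subtracting gives $2d^2a_d^2=0$, which is impossible in characteristic zero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
If $a\in\mathcal A$ and $a^m\in V$ for all $m\ge1$, then $a=0$ by Lemma~\ref{lem:square}, and $ba^m=0\in V$ for all $b\in\mathcal A$ and $m\ge1$. So $V$ is a Mathieu subspace of $\mathcal A$. By construction $f^m\in\widetilde V$ for all $m\ge1$. But $\operatorname{ct}(tf^m)=tc_m$ has odd degree $2m+1$, and nonzero elements of $V$ have even degree by Lemma~\ref{lem:top}. Hence $tf^m\notin\widetilde V$ for every $m\ge1$, and $\widetilde V$ is not a Mathieu subspace.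
\end{proof}

\begin{remark}
The term $t^2$ in $f$ makes all degrees in $V$ even, which keeps $tc_m$ out of $V$. The factor $t$ in $tz_1^{-1}$ makes $V$ thin. For $z_1+t^2+z_1^{-1}$ the constant terms are monic of degree $m$ in $t^2$, so their span is a hyperplane in $K[t^2]$ complementary to the constants, and the top coefficients of its elements satisfy no constraint.
\end{remark}

\section{Linear relations among constant terms of powers}\label{sec:linear}

We begin with the easy half of the relation between Newton polytopes and constant terms, in a form that allows nilpotent coefficients.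

\begin{lemma}\label{lem:escape}
Let $\mathcal R$ be a commutative ring, $\mathfrak n$ an ideal with $\mathfrak n^k=0$, and $f,g\in\mathcal R[z^{-1},z]$. If the image $\bar f$ of $f$ in $(\mathcal R/\mathfrak n)[z^{-1},z]$ has $0\notin\operatorname{Newt}(\bar f)$, then $\operatorname{ct}(gf^m)=0$ for all large $m$.
\end{lemma}

\begin{proof}
Write $f=\varphi+h$, where $\varphi$ collects the terms of $f$ with exponents in $\operatorname{supp}(\bar f)$. The coefficients of $h$ lie in $\mathfrak n$, so $h^k=0$, and for $m\ge k$
\[
gf^m=\sum_{r=0}^{k-1}\binom mr\,gh^r\varphi^{m-r}.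
\]
If $\bar f=0$, then $\varphi=0$ and the sum vanishes. Otherwise let $\mu$ be the inner product with the point of $\operatorname{Newt}(\bar f)$ nearest to $0$; then $\mu\ge\epsilon$ on $\operatorname{Newt}(\bar f)$ for some $\epsilon>0$. Choose $C$ with $\mu\ge-C$ on the supports of the finitely many polynomials $gh^r$, $r<k$. Every exponent $\alpha$ in $gf^m$ has $\mu(\alpha)\ge(m-k)\epsilon-C$, and this is positive for large $m$.
\end{proof}

The hard half is the following theorem.

\begin{theorem}\label{thm:linear}
Let $\Omega$ be a field of characteristic zero, $f_1,\dots,f_r\in\Omega[z^{-1},z]$ and $\lambda_1,\dots,\lambda_r\in\Omega$ with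
\[
\sum_{i=1}^r\lambda_i\operatorname{ct}(f_i^m)=0\qquad\text{for all }m\ge1 .
\]
Put $I=\{i:0\in\operatorname{Newt}(f_i)\}$. Then $\sum_{i\in I}\lambda_i=0$.
\end{theorem}

In words: after the indices outside $I$ are dropped, one may set $m=0$ in the relation. For $r=1$, $\lambda_1=1$ the conclusion is $I=\emptyset$. When all $f_i$ are constants, the theorem is a Vandermonde argument: if $b_1,\dots,b_l$ are the distinct nonzero values among the $f_i$ and $\mu_j$ is the sum of the $\lambda_i$ with $f_i=b_j$, then $\sum_j\mu_jb_j^m=0$ for $m=1,\dots,l$ forces all $\mu_j=0$.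

\begin{remark}\label{rem:charp}
Characteristic zero is needed. Over a field $\Omega$ of characteristic $p>0$ let $f=z_1^{-1}+z_1^{p-1}$, so that $f^m=\sum_j\binom mjz_1^{jp-m}$. A constant term occurs only for $m=jp$ and equals $\binom{jp}{j}=p\binom{jp-1}{j-1}=0$, although $0\in\operatorname{Newt}(f)$. Moreover, for $m=p^k-1$ we have $\operatorname{ct}(z_1^{-1}f^m)=\binom{p^k-1}{p^{k-1}}=\pm1$, because $(1+x)^{p^k-1}(1+x)=1+x^{p^k}$ in $\Omega[x]$. So the implication (ii)$\Rightarrow$(i) of Theorem~\ref{thm:class} also fails in characteristic $p$, for $\mathcal A=\Omega$ and $V=0$.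
\end{remark}

To reach $m=0$ from $m\ge1$ we use generating functions. Let $f\in\mathbb C[z_1^{\pm1},\dots,z_d^{\pm1}]$, let
\[
\omega=\frac{dz_1}{z_1}\wedge\dots\wedge\frac{dz_d}{z_d},
\]
and let $\Gamma=\{|z_1|=\dots=|z_d|=1\}$ be the unit torus, oriented so that $\int_\Gamma\omega=(2\pi i)^d$. Then $\operatorname{ct}(g)=(2\pi i)^{-d}\int_\Gamma g\,\omega$ for every Laurent polynomial $g$, and for $|\xi|>\max_\Gamma|f|$
\begin{equation}\label{eq:gen}
\sum_{m\ge0}\operatorname{ct}(f^m)\,\xi^{-m-1}=(2\pi i)^{-d}\int_\Gamma\frac{\omega}{\xi-f}.
\end{equation}
If $G_i$ denotes this series for $f_i$, the hypothesis of Theorem~\ref{thm:linear} says that only the terms with $m=0$ survive in $\sum_{i\in I}\lambda_iG_i$, so this sum is $\big(\sum_{i\in I}\lambda_i\big)/\xi$ near $\infty$. To show that the coefficient vanishes, we continue all $G_i$ to the origin along one common path and prove that each of them grows more slowly than $1/\xi$ there. Rays give a common path, since finitely many bad points exclude only finitely many directions.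

\begin{proposition}\label{prop:ray}
Let $d\ge1$ and let $f\in\mathbb C[z_1^{\pm1},\dots,z_d^{\pm1}]$ have $0$ in the interior of $\operatorname{Newt}(f)\subset\mathbb R^d$. There is a finite set $\Sigma_f\subset\mathbb C^*$ with the following property. For every $u\in\mathbb C$ with $|u|=1$ and $\mathbb R_{>0}u\cap\Sigma_f=\emptyset$ there are $R>0$, a connected open set $U\supset\mathbb R_{>0}u\cup\{|\xi|>R\}$ and a holomorphic function $G$ on $U$ such that
\[
G(\xi)=\sum_{m\ge0}\operatorname{ct}(f^m)\,\xi^{-m-1}\quad(|\xi|>R),\qquad \xi G(\xi)\to0\ \text{ as }\xi\to0\text{ along }\mathbb R_{>0}u .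
\]
\end{proposition}

The method of proof is visible in one variable.

\begin{example}\label{ex:ellipse}
Let $f=z+4z^{-1}$ and $u=i$. The unit circle is mapped to the ellipse $5\cos\theta-3i\sin\theta$, which surrounds $0$ and meets every ray, so the integral \eqref{eq:gen} does not reach the origin. By Cauchy's theorem the constant terms may be computed on the circle $z=2e^{i\theta}$ instead, where $f=4\cos\theta$. Thus
\[
G(\xi)=\frac1{2\pi}\int_0^{2\pi}\frac{d\theta}{\xi-4\cos\theta}
\]
continues the series to $\mathbb C\setminus[-4,4]$. For $\xi=is$ with $s>0$ the quotient $\xi/(\xi-4\cos\theta)$ has modulus at most $1$, and as $s\to0$ it tends to $0$ except at the two points where $f=0$. Dominated convergence gives $\xi G(\xi)\to0$. In closed form, $\operatorname{ct}(f^{2j})=\binom{2j}j4^j$ and $\sum_j\binom{2j}jx^j=(1-4x)^{-1/2}$ give $G(\xi)=(\xi^2-16)^{-1/2}$. It is singular at $\pm4=f(\pm2)$, the critical values of $f$, and this is why some rays are excluded.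
\end{example}

The example has three ingredients: the cycle is moved until its image under $f$ avoids a sector around the ray; on the moved cycle $\xi/(\xi-f)$ is bounded; and the part of the cycle where $f=0$ contributes nothing to the integral. The next example shows a difficulty that no choice of ray removes.

\begin{example}\label{ex:crit}
Let $f=z+2+z^{-1}=(1+z)^2/z$. Then $\operatorname{ct}(f^m)=\binom{2m}m$ and $G(\xi)=(\xi(\xi-4))^{-1/2}$. Here $0=f(-1)$ is itself a critical value and $G$ is unbounded near $0$, so no cycle representing $G$ along the whole ray can stay away from the fiber $f^{-1}(0)$. Still $\xi G(\xi)\to0$.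
\end{example}

We prove Proposition~\ref{prop:ray} in Section~\ref{sec:ray}. To deduce Theorem~\ref{thm:linear} it remains to reduce to the case where $0$ is an interior point. Recall that a polytope $P$ is the disjoint union of the relative interiors of its nonempty faces, $P$ itself included; that each face $\tau$ is the zero set in $P$ of an affine function that is nonnegative on $P$; and that $\tau$ is the convex hull of the vertices of $P$ that it contains.

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
The $\lambda_i$ and the coefficients of the $f_i$ generate a finitely generated field over $\mathbb Q$. Such a field embeds in $\mathbb C$, and the embedding preserves supports and the given relations. So let $\Omega=\mathbb C$. For $i\notin I$ and $m\ge1$ the support of $f_i^m$ lies in $m\operatorname{Newt}(f_i)\not\ni0$, so $\operatorname{ct}(f_i^m)=0$. Hence $\sum_{i\in I}\lambda_i\operatorname{ct}(f_i^m)=0$ for all $m\ge1$.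

Fix $i\in I$. Let $\tau$ be the face of $\operatorname{Newt}(f_i)$ with $0$ in its relative interior, and let $f_{i,\tau}$ be the sum of the terms of $f_i$ with exponents in $\tau$; then $\operatorname{Newt}(f_{i,\tau})=\tau$. The affine function $\ell$ that cuts out $\tau$ vanishes at $0$, so it is linear. If $\alpha_1,\dots,\alpha_m\in\operatorname{supp}(f_i)$ have sum $0$, then the nonnegative numbers $\ell(\alpha_j)$ have sum $0$, so all $\alpha_j$ lie in $\tau$. Therefore $\operatorname{ct}(f_i^m)=\operatorname{ct}(f_{i,\tau}^m)$ for all $m$. Let $d$ be the dimension of the linear span $L$ of $\tau$. Since $L$ is spanned by integer vectors, $L\cap\mathbb Z^n$ is a lattice of rank $d$. If $d\ge1$, a basis of this lattice turns $f_{i,\tau}$ into a Laurent polynomial in $d$ variables with the same constant terms of powers and with $0$ in the interior of its Newton polytope; Proposition~\ref{prop:ray} provides a finite set $\Sigma_i$. If $d=0$, then $f_{i,\tau}=a\in\mathbb C^*$, and the conclusion of Proposition~\ref{prop:ray} holds with $\Sigma_i=\{a\}$ and $G(\xi)=1/(\xi-a)$.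

Choose $u$ with $|u|=1$ whose ray avoids all $\Sigma_i$, let $G_i$ be the corresponding functions, and put $\Lambda=\sum_{i\in I}\lambda_i$. The function $s\mapsto su\sum_{i\in I}\lambda_iG_i(su)$ is real analytic on $(0,\infty)$ and equals $\Lambda$ for large $s$, hence for all $s>0$. It tends to $0$ as $s\to0$. So $\Lambda=0$.
\end{proof}

\section{Continuation of the generating function along a ray}\label{sec:ray}

Let $f$ be as in Proposition~\ref{prop:ray} and let $T=(\mathbb C^*)^d$. Note that $f$ is not constant.

\subsection{A proper model of $f$ on which $\omega$ has no poles}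

To move $\Gamma$ we shall lift a deformation of the plane of values through $f$. This requires a proper map, and $f:T\to\mathbb C$ is not proper for $d\ge2$, because its nonempty fibers are affine varieties of positive dimension. So we compactify the fibers. The price is that the moved cycle may pass through the added points, where $\omega$ could have poles. The hypothesis on $\operatorname{Newt}(f)$ excludes this, and it is used only here.

Let $X$ be the closure of the graph of $f$ in $\mathbb P^d\times\mathbb P^1$. The graph is closed in the open set $T\times\mathbb P^1$, so it is an open, dense and smooth subset of $X$, and we identify it with $T$. By Hironaka's theorem there is a smooth irreducible projective variety $Y$ with a morphism $Y\to X$ that is an isomorphism over $T$. Thus $T\subset Y$ is open and dense, and the second projection extends $f$ to a morphism $\bar f:Y\to\mathbb P^1$. Put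
\[
W=Y\setminus\bar f^{-1}(\infty)\supset T .
\]
Since $Y$ is compact, $\bar f:W\to\mathbb C$ is proper.

\begin{lemma}\label{lem:omega}
The rational form $\omega$ is holomorphic on $W$.
\end{lemma}

\begin{proof}
Locally $\omega$ is a meromorphic function times a nowhere vanishing holomorphic $d$-form, so its polar locus is empty or of pure codimension one, and it lies in $Y\setminus T$. It suffices to show, for each prime divisor $E\subset Y\setminus T$, that $\omega$ is holomorphic at general points of $E$ or $E\subset\bar f^{-1}(\infty)$.

Take a smooth point of $E$ that lies on no other component of the divisors of $z_1,\dots,z_d$, and local coordinates $(x,y_2,\dots,y_d)$ on a small polydisc around it with $E=\{x=0\}$. Then $z_i=x^{\nu_i}g_i$ with $\nu_i\in\mathbb Z$ and $g_i$ holomorphic and nowhere zero. For $A=(a_{ij})\in GL_d(\mathbb Z)$ the functions $z_i'=\prod_jz_j^{a_{ij}}$ are new coordinates on $T$. Since $dz_i'/z_i'=\sum_ja_{ij}\,dz_j/z_j$, the form $\omega$ changes by $\det A=\pm1$; the Newton polytope changes by an invertible linear map, so $0$ stays interior; and the vector $(\nu_i)$ is multiplied by $A$. By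 the Euclidean algorithm we may assume $(\nu_1,\dots,\nu_d)=(\nu,0,\dots,0)$ with $\nu\ge0$. Then
\[
\omega=\nu\,\frac{dx}x\wedge\rho+\frac{dg_1}{g_1}\wedge\rho,\qquad\rho=\frac{dg_2}{g_2}\wedge\dots\wedge\frac{dg_d}{g_d},
\]
where $\rho=1$ if $d=1$. If $\nu=0$, the form $\omega$ is holomorphic. Let $\nu>0$, and write $\rho=b\,dy_2\wedge\dots\wedge dy_d+dx\wedge\rho'$ with $b$ and $\rho'$ holomorphic.

If $b|_E\equiv0$, then $b=xb'$ with $b'$ holomorphic, so $\frac{dx}x\wedge\rho=b'\,dx\wedge dy_2\wedge\dots\wedge dy_d$ and $\omega$ is holomorphic.

Suppose $b|_E\not\equiv0$. On $E$ the function $b\,g_2\cdots g_d$ is the Jacobian determinant of the map $(g_2,\dots,g_d)|_E$ to $(\mathbb C^*)^{d-1}$. It is nonzero somewhere, so the image contains an open set, and no nonzero Laurent polynomial in $g_2,\dots,g_d$ vanishes identically on $E$. Write $f=\sum_\alpha f_\alpha z^\alpha$ and let $a$ be the minimum of $\alpha_1$ on $\operatorname{supp}(f)$. Because $0$ is an interior point of $\operatorname{Newt}(f)$, we have $a<0$. A monomial $z^\alpha$ equals $x^{\nu\alpha_1}g_1^{\alpha_1}\cdots g_d^{\alpha_d}$, and $\nu\alpha_1\ge\nu a+1$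 when $\alpha_1>a$. Hence
\[
f=x^{\nu a}\big(g_1^aP+x\cdot(\text{holomorphic})\big),\qquad P=\sum_{\alpha_1=a}f_\alpha\,g_2^{\alpha_2}\cdots g_d^{\alpha_d},
\]
and $P|_E\not\equiv0$. Since $\nu a<0$, we get $\bar f=\infty$ on a nonempty open subset of $E$, and $E\subset\bar f^{-1}(\infty)$ because $E$ is irreducible.
\end{proof}

\begin{remark}
For $d=1$ we have $Y=\mathbb P^1$, and the lemma says that $f$ has poles at $0$ and $\infty$, so that $W=\mathbb C^*$. For $f=z$ and $f=1+z$ we have $W=\mathbb C$, and $\omega$ has a pole at $0$. In the first case $G(\xi)=1/\xi$ and the conclusion of Proposition~\ref{prop:ray} fails; the second case shows why we passed to a face in the proof of Theorem~\ref{thm:linear}.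
\end{remark}

The critical points of $\bar f|_W$ form a closed algebraic subset of $W$. On the smooth part of each of its finitely many irreducible components, which is connected, $\bar f$ has zero differential and so is constant. Hence there are finitely many critical values. Let $\Sigma_f$ be the set of the nonzero ones.

Fix $u$ as in Proposition~\ref{prop:ray}. Replacing $f$ by $u^{-1}f$ leaves $Y$ and $W$ unchanged and multiplies the critical values by $u^{-1}$; and if $G_1$ on $U_1$ serves for $u^{-1}f$ and the direction $1$, then $G(\xi)=u^{-1}G_1(u^{-1}\xi)$ on $uU_1$ serves for $f$ and $u$. So we assume $u=1$. For $\kappa>0$ let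
\[
q(w)=\operatorname{Re}w-\kappa\,|\operatorname{Im}w|,\qquad S=\{w\in\mathbb C:q(w)>0\}.
\]
This is an open sector around the positive real axis, and we fix $\kappa$ so large that $S$ contains no critical value. Fix $R>\max_\Gamma|f|$ and put
\[
D=\{|w|\le R\},\qquad W_D=\bar f^{-1}(D),\qquad Q=\bar f^{-1}(D\setminus S).
\]
The sets $Q\subset W_D$ are compact, and $\Gamma\subset W_D$.

\subsection{Moving the torus out of the sector}

We want a cycle in $Q$, homologous to $\Gamma$ in $W$, over which forms can be integrated. There are two obstacles. First, $\bar f$ is a fiber bundle over the open sector $S$, but the bundle structure may degenerate at the boundary of $S$, whose vertex can be a critical value as in Example~\ref{ex:crit}. So the bundle structure brings $\Gamma$ only close to $Q$, and a triangulation does the last step. Second, the resulting cycle is only continuous, and smoothing it inside the manifold $W$ could push it back over $S$. A triangulation of $Q$ itself with $C^1$ simplices avoids this.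

A map from the standard simplex $\Delta^d$ to a manifold is called $C^1$ if it extends to a $C^1$ map on a neighborhood of $\Delta^d$ in its affine hull. A \emph{semialgebraic} subset of $\mathbb R^N$ is one defined by a finite Boolean combination of polynomial equations and inequalities. We use three facts.
\begin{itemize}
\item[(A)] (Ehresmann.) A proper submersion of smooth manifolds is a locally trivial fiber bundle. Over a contractible manifold such a bundle is trivial.
\item[(B)] (\cite[Thm.~9.2.1]{BCR}.) If $Q'\subset W'$ are compact semialgebraic sets, there is a homeomorphism from a finite simplicial complex onto $W'$ under which $Q'$ corresponds to a subcomplex.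
\item[(C)] (\cite{OS}.) A compact semialgebraic subset of $\mathbb R^N$ has a semialgebraic triangulation whose restriction to each closed simplex is a $C^1$ map to $\mathbb R^N$.
\end{itemize}
The map $[v]\mapsto vv^*/|v|^2$ identifies complex projective space with the Hermitian projections of rank one. It makes $Y$ a compact nonsingular real algebraic subset of some $\mathbb R^N$, and $W_D$, $Q$ are then semialgebraic.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (0,0) -- (30:2) arc (30:330:2) -- cycle;
\draw (0,0) circle (2);
\draw[thick] (30:3) -- (0,0) -- (-30:3);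
\draw[dashed] (2.52,1.05) -- (0.7,0) -- (2.52,-1.05);
\draw[->] (1.85,0.4) -- (1.45,0.4);
\draw[->] (1.85,0) -- (0.8,0);
\draw[->] (1.85,-0.4) -- (1.45,-0.4);
\fill (0,0) circle (0.04) node[left] {$0$};
\fill (0.7,0) circle (0.04) node[left] {$\delta$};
\node at (-1,0.7) {$D\setminus S$};
\node at (2.75,0) {$\delta+S$};
\end{tikzpicture}
\caption{The plane of values of $\bar f$. The sector $S$ (solid rays) contains no critical value. Points of the translated sector $\delta+S$ (dashed rays) are moved horizontally to its boundary and all other points are fixed. The final cycle has its values in the shaded part $D\setminus S$ of the disc $D$.}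
\label{fig:sector}
\end{figure}

\begin{lemma}\label{lem:cycle}
The torus $\Gamma$ is homologous in $W$ to a cycle $\Gamma'=\sum_jn_j\sigma_j$, $n_j\in\mathbb Z$, where each $\sigma_j:\Delta^d\to W$ is $C^1$ and has its image in $Q$.
\end{lemma}

\begin{proof}
\emph{A neighborhood that retracts to $Q$.} Triangulate $(W_D,Q)$ by (B). After a barycentric subdivision, every simplex whose vertices lie in $Q$ is contained in $Q$. For $y\in W_D$ with barycentric coordinates $\beta_v(y)$ let $\beta(y)=\sum_{v\in Q}\beta_v(y)$. The set $\mathcal N=\{\beta>0\}$ is an open neighborhood of $Q$ in $W_D$, the formula $\pi(y)=\beta(y)^{-1}\sum_{v\in Q}\beta_v(y)\,v$ defines a continuous map $\pi:\mathcal N\to Q$, and the segments from $y$ to $\pi(y)$ inside simplices give a homotopy in $W_D$ from the inclusion $\mathcal N\hookrightarrow W_D$ to $\pi$.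

\emph{Pushing $\Gamma$ into $\mathcal N$.} For $\delta>0$ we have $\delta+S=\{q>\delta\}$. The compact sets $W_D\cap\{q\circ\bar f\le\delta\}$ decrease to $Q$ as $\delta\downarrow0$, so one of them lies in $\mathcal N$; fix such a $\delta$. The pair $(q,\eta)$ with $\eta=\operatorname{Im}w$ is a homeomorphism from $S$ to $(0,\infty)\times\mathbb R$, with $\operatorname{Re}w=q+\kappa|\eta|$. In these coordinates define, for $0\le s\le1$,
\[
h_s(q,\eta)=\big((1-s)q+s\min(q,\delta),\ \eta\big)
\]
(see Figure~\ref{fig:sector}). Then $h_s$ maps $S$ to $S$, $h_0$ is the identity, each $h_s$ fixes $\{0<q\le\delta\}$ pointwise, and $h_1(S)\subset\{q\le\delta\}$. Also $h_s(D\cap S)\subset D$, since $\operatorname{Im}w$ is unchanged and $\operatorname{Re}w$ stays positive and does not increase. Over $S$ the map $\bar f$ is a proper submersion, so by (A) there is a homeomorphism $\bar f^{-1}(S)\cong S\times F$ over $S$. Define $H_s:W\to W$ as $h_s\times\operatorname{id}_F$ on $\{q\circ\bar f\ge\delta/2\}$ and as the identity on $\{q\circ\bar f\le\delta\}$. These two closed sets cover $W$ and the definitions agree on their intersection,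 so $H_s$ is a continuous homotopy with $H_0=\operatorname{id}$. Moreover $H_1(\Gamma)\subset W_D\cap\{q\circ\bar f\le\delta\}\subset\mathcal N$.

\emph{The cycle.} The inclusion $\Gamma\hookrightarrow W$ is homotopic to $H_1|_\Gamma$ and then to $\pi\circ H_1|_\Gamma:\Gamma\to Q$. So the class of $\Gamma$ in $H_d(W;\mathbb Z)$ comes from $H_d(Q;\mathbb Z)$. Triangulate $Q$ by (C) and represent the class in $H_d(Q;\mathbb Z)$ by a simplicial cycle $\sum_jn_j\sigma_j$. Composing the $C^1$ extension of $\sigma_j$ with a smooth retraction of a tubular neighborhood of $Y$ in $\mathbb R^N$ shows that $\sigma_j$ is $C^1$ as a map to $W$.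
\end{proof}

\subsection{The fiber over zero, and the limit}

In Example~\ref{ex:ellipse} the cycle met $f^{-1}(0)$ in two points. The cycle $\Gamma'$ has real dimension $d$ and the fiber $\bar f^{-1}(0)$ has real dimension $2d-2$, so for $d\ge2$ whole simplices may lie in the fiber. They do not contribute, because a holomorphic $d$-form vanishes on complex subspaces of dimension less than $d$.

\begin{lemma}\label{lem:null}
Let $\sigma:\Delta^d\to W$ be $C^1$ and $Z=(\bar f\circ\sigma)^{-1}(0)$. Then $\sigma^*\omega=0$ almost everywhere on $Z$.
\end{lemma}

\begin{proof}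
Since $\bar f$ is not constant and $Y$ is irreducible, $\bar f^{-1}(0)$ is an algebraic set of dimension at most $d-1$. Removing singular loci repeatedly, we write it as a finite disjoint union of locally closed complex submanifolds $M_k$ of dimension at most $d-1$. Then $Z$ is the union of the Borel sets $Z_k=\sigma^{-1}(M_k)$. By Lebesgue's density theorem, almost every point of $Z_k$ is an interior point $y$ of $\Delta^d$ at which $Z_k$ has density one; in particular $Z_k$ has positive measure in every neighborhood of $y$. Near $\sigma(y)$ the submanifold $M_k$ is the common zero set of some of the functions of a holomorphic coordinate system. Let $\chi$ be the real or imaginary part of one of them. The $C^1$ function $\chi\circ\sigma$ vanishes on $Z_k$ near $y$. If its differential at $y$ were nonzero, its zero set near $y$ would be a $C^1$ hypersurface, which has measure zero. So $d(\chi\circ\sigma)_y=0$ for all such $\chi$, which means that $d\sigma_y$ has its image in $T_{\sigma(y)}M_k$. Any $d$ vectors in this space are linearly dependent over $\mathbb C$, and $\omega$ is $\mathbb C$-multilinear and alternating. Hence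 $(\sigma^*\omega)_y=0$.
\end{proof}

We also recall that the integral of a closed smooth $d$-form over a $C^1$ cycle in $W$ depends only on the class of the cycle in $H_d(W;\mathbb Z)$. Indeed, $C^1$ singular chains compute singular homology, by the same proof as for smooth chains, and Stokes' formula holds for $C^1$ simplices because both of its sides are continuous in the $C^1$ topology, in which smooth simplices are dense.

\begin{proof}[Proof of Proposition~\ref{prop:ray}]
By Lemma~\ref{lem:omega}, $\bar f^m\omega$ is a holomorphic $d$-form on the $d$-dimensional complex manifold $W$ for each $m\ge0$, and such a form is closed. With $\Gamma'$ from Lemma~\ref{lem:cycle},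
\begin{equation}\label{eq:periods}
(2\pi i)^{-d}\int_{\Gamma'}\bar f^m\omega=(2\pi i)^{-d}\int_\Gamma f^m\omega=\operatorname{ct}(f^m).
\end{equation}
Let $U=\mathbb C\setminus(D\setminus S)=S\cup\{|\xi|>R\}$, a connected open set containing $\mathbb R_{>0}$, and put
\[
G(\xi)=(2\pi i)^{-d}\sum_jn_j\int_{\Delta^d}\frac{\sigma_j^*\omega}{\xi-\bar f\circ\sigma_j}\qquad(\xi\in U).
\]
Each $\sigma_j^*\omega$ is a bounded continuous function times Lebesgue measure, and $\bar f\circ\sigma_j$ takes values in the compact set $D\setminus S$, which is disjoint from $U$. So $G$ is holomorphic on $U$. For $|\xi|>R$ the series $\sum_m(\bar f\circ\sigma_j)^m\xi^{-m-1}$ converges uniformly on $\Delta^d$, and \eqref{eq:periods} gives the required expansion.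

Let $c_0>0$ be the distance from $1$ to $\mathbb C\setminus S$. For $\xi>0$ and $w\notin S$ we have $w/\xi\notin S$, so $|\xi-w|=\xi\,|1-w/\xi|\ge c_0\xi$. Therefore $|\xi/(\xi-\bar f\circ\sigma_j)|\le1/c_0$ on $\Delta^d$. As $\xi\to0^+$ this quotient tends to $0$ where $\bar f\circ\sigma_j\ne0$, and it equals $1$ on $Z_j=(\bar f\circ\sigma_j)^{-1}(0)$. By dominated convergence and Lemma~\ref{lem:null},
\[
\xi G(\xi)\longrightarrow(2\pi i)^{-d}\sum_jn_j\int_{Z_j}\sigma_j^*\omega=0 .\qedhere
\]
\end{proof}

\section{Algebraic coefficient algebras}\label{sec:alg}

We now prove (ii)$\Rightarrow$(i) of Theorem~\ref{thm:class}. The idea shows in the case $\mathcal A=K^r$. Let $V$ be a Mathieu subspace and let $f=(\varphi_1,\dots,\varphi_r)$ have $\operatorname{ct}(f^m)\in V$ for all $m\ge1$. Let $e\in K^r$ be the idempotent with entry $1$ in the places $s$ where $0\in\operatorname{Newt}(\varphi_s)$ and $0$ elsewhere. A linear form $\lambda=(\lambda_1,\dots,\lambda_r)$ that vanishes on $V$ satisfies $\sum_s\lambda_s\operatorname{ct}(\varphi_s^m)=0$ for all $m\ge1$, and Theorem~\ref{thm:linear} says precisely that $\lambda(e)=0$. Hence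 $e\in V$, and $e\mathcal A\subset V$ by \eqref{eq:idem}. By Lemma~\ref{lem:escape}, $\operatorname{ct}(gf^m)$ vanishes in the remaining places for large $m$, so it lies in $e\mathcal A$.

Nilpotent elements disturb the first step. For $\mathcal A=K[x]/(x^2)$, $f=\varphi+x\psi$ and $\lambda(a+bx)=\lambda_0a+\lambda_1b$, the relation $\lambda(\operatorname{ct}(f^m))=0$ reads
\[
\lambda_0\operatorname{ct}(\varphi^m)+m\,\lambda_1\operatorname{ct}(\varphi^{m-1}\psi)=0,
\]
and we need the first term to vanish by itself. The factor $m$ suggests replacing $m$ by $mp$ for a prime $p$ and reducing modulo $p$: the second term disappears, and the Frobenius map brings the first term back to $\lambda_0\operatorname{ct}(\varphi^m)$ provided that the coefficients $a$ of $\varphi$ satisfy $a^p\equiv a$. This holds in the ring $\mathbb Z_p$ of $p$-adic integers, whose residue field is $\mathbb Z_p/p\mathbb Z_p=\mathbb F_p$ and whose units are the elements outside $p\mathbb Z_p$. Cassels' embedding theorem \cite{Cassels} moves the coefficients there: \emph{if $F$ is a finitely generated field over $\mathbb Q$ and $C\subset F^*$ is finite, then for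 infinitely many primes $p$ there is an embedding $F\hookrightarrow\mathbb Q_p$ that sends every element of $C$ to a unit of $\mathbb Z_p$.}

\begin{lemma}\label{lem:padic}
Let $\Omega$ be a field of characteristic zero and $k\ge1$. For $s$ in a finite set and $1\le r<k$ let $\lambda_s\in\Omega$ and $\varphi_s,\psi_{s,r}\in\Omega[z^{-1},z]$. Suppose that for all $m\ge1$
\begin{equation}\label{eq:mixed}
\sum_s\lambda_s\operatorname{ct}(\varphi_s^m)+\sum_s\sum_{r=1}^{\min(k-1,m)}\binom mr\operatorname{ct}(\varphi_s^{m-r}\psi_{s,r})=0 .
\end{equation}
Then $\gamma_m:=\sum_s\lambda_s\operatorname{ct}(\varphi_s^m)=0$ for all $m\ge1$.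
\end{lemma}

\begin{proof}
Suppose $\gamma_m\ne0$ for some $m$. Let $F$ be the field generated over $\mathbb Q$ by the $\lambda_s$ and the coefficients of the $\varphi_s$ and $\psi_{s,r}$, and let $C$ consist of $\gamma_m$ and the nonzero ones among these generators. Choose a prime $p\ge k$ and an embedding $F\hookrightarrow\mathbb Q_p$ as in Cassels' theorem. Now all $\lambda_s$ and all coefficients lie in $\mathbb Z_p$, and $\gamma_m\notin p\mathbb Z_p$.

For $1\le r<k\le p$ the identity $r\binom{mp}r=mp\binom{mp-1}{r-1}$ and $p\nmid r$ give $p\mid\binom{mp}r$. So \eqref{eq:mixed} with $mp$ in place of $m$ yields $\gamma_{mp}\equiv0\pmod{p\mathbb Z_p}$. For $\varphi=\sum_\alpha a_\alpha z^\alpha$ with $a_\alpha\in\mathbb Z_p$ we have $\varphi^p\equiv\sum_\alpha a_\alpha^pz^{p\alpha}\equiv\varphi(z^p)$ modulo $p$, where $z^p=(z_1^p,\dots,z_n^p)$. The substitution $z\mapsto z^p$ is a ring homomorphism that preserves constant terms, so $\operatorname{ct}(\varphi_s^{mp})\equiv\operatorname{ct}\big(\varphi_s(z^p)^m\big)=\operatorname{ct}(\varphi_s^m)$. Hence $\gamma_m\equiv\gamma_{mp}\equiv0\pmod{p\mathbb Z_p}$, a contradiction.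
\end{proof}

Recall that a nonzero finite-dimensional commutative algebra over a field is a finite direct sum of local algebras, each with a nilpotent maximal ideal and a residue field that is finite over the ground field.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implication (i)$\Rightarrow$(ii) is Theorem~\ref{thm:counter}. Let $\mathcal A$ be algebraic over $K$, let $V$ be a Mathieu subspace of $\mathcal A$, and let $f,g\in\mathcal A[z^{-1},z]$ with $\operatorname{ct}(f^m)\in V$ for all $m\ge1$. We must show that $\operatorname{ct}(gf^m)\in V$ for large $m$.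

\emph{Reduction to finite dimension.} The subalgebra $\mathcal A_0$ generated by the coefficients of $f$ and $g$ is generated by finitely many commuting algebraic elements, so it is finite-dimensional. This is the only use of (ii). It contains all $\operatorname{ct}(f^m)$ and $\operatorname{ct}(gf^m)$, and $V\cap\mathcal A_0$ is a Mathieu subspace of $\mathcal A_0$ by Definition~\ref{def:ms}. So we assume $\dim_K\mathcal A<\infty$, and also $\mathcal A\ne0$. Write $\mathcal A=\bigoplus_j\mathcal A_j$ with $\mathcal A_j$ local, with identity $e_j$, maximal ideal $\mathfrak n_j$ and residue field $L_j$. Let $\bar f_j\in L_j[z^{-1},z]$ be the image of $f$, and put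
\[
J=\{j:0\in\operatorname{Newt}(\bar f_j)\},\qquad e=\sum_{j\in J}e_j .
\]

\emph{The idempotent $e$ lies in $V$.} A vector outside $V$ is detected by a linear form vanishing on $V$, so it suffices to show $\lambda(e)=0$ for every $K$-linear $\lambda:\mathcal A\to K$ with $\lambda(V)=0$. To split off the residue fields we pass to an algebraic closure $\Omega$ of $K$ and extend $\lambda$ to an $\Omega$-linear form on $\mathcal A\otimes_K\Omega$. Decomposing each $\mathcal A_j\otimes_K\Omega$ into local algebras, whose residue fields equal $\Omega$, we get
\[
\mathcal A\otimes_K\Omega=\bigoplus_sB_s,\qquad B_s=\Omega\varepsilon_s\oplus\mathfrak m_s,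
\]
where $\varepsilon_s$ is the identity and $\mathfrak m_s$ the maximal ideal of $B_s$, and $\mathfrak m_s^k=0$ for some $k$ and all $s$. Each $s$ lies over one index $j$, and $e_j\otimes1$ is the sum of the $\varepsilon_s$ with $s$ over $j$. For such $s$ the homomorphism $\mathcal A\to B_s\to\Omega$ kills the other summands $\mathcal A_{j'}$ and the nilpotent ideal $\mathfrak n_j$, so it factors through a field embedding $L_j\hookrightarrow\Omega$. Hence the image $\varphi_s\in\Omega[z^{-1},z]$ of $f$ has the same support as $\bar f_j$. With $\lambda_s=\lambda(\varepsilon_s)$ we obtain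
\begin{equation}\label{eq:lambdae}
\lambda(e)=\sum_{s:\ 0\in\operatorname{Newt}(\varphi_s)}\lambda_s .
\end{equation}
Write $f=\sum_s(\varphi_s\varepsilon_s+h_s)$, where $h_s$ has coefficients in $\mathfrak m_s$, so that $h_s^k=0$. The summands $B_s$ annihilate each other, so
\[
f^m=\sum_s\Big(\varphi_s^m\varepsilon_s+\sum_{r=1}^{\min(k-1,m)}\binom mr\varphi_s^{m-r}h_s^r\Big).
\]
Applying $\lambda$ to each coefficient is an $\Omega[z^{-1},z]$-linear operation that commutes with $\operatorname{ct}$. Let $\psi_{s,r}\in\Omega[z^{-1},z]$ be the image of $h_s^r$. Then $\lambda(\operatorname{ct}(f^m))=0$ is exactly \eqref{eq:mixed}. By Lemma~\ref{lem:padic}, $\sum_s\lambda_s\operatorname{ct}(\varphi_s^m)=0$ for all $m\ge1$, and Theorem~\ref{thm:linear} with \eqref{eq:lambdae} gives $\lambda(e)=0$.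

\emph{Conclusion.} By \eqref{eq:idem} we have $e\mathcal A\subset V$; this is the only use of the Mathieu property of $V$. For $j\notin J$, Lemma~\ref{lem:escape} applied to $e_jf,e_jg\in\mathcal A_j[z^{-1},z]$ and the nilpotent ideal $\mathfrak n_j$ gives $e_j\operatorname{ct}(gf^m)=0$ for large $m$. Since $1=\sum_je_j$, for large $m$
\[
\operatorname{ct}(gf^m)=\sum_{j\in J}e_j\operatorname{ct}(gf^m)=e\operatorname{ct}(gf^m)\in e\mathcal A\subset V .
\]
Thus $gf^m\in\widetilde V$ for large $m$, and $\widetilde V$ is a Mathieu subspace of $\mathcal A[z^{-1},z]$.
\end{proof}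

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{Cassels}
Cassels, Bull. Austral. Math. Soc. \textbf{14} (1976), 193--198.

\bibitem{OS}
Ohmoto and Shiota, \emph{$C^1$-triangulations of semialgebraic sets}, J. Topology \textbf{10} (2017).

\bibitem{Zhao}
Wenhua Zhao, \emph{The LFED and LNED Conjectures for Laurent Polynomial Algebras}, arXiv:1701.05997 (2017).

\end{thebibliography}
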